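# Weighted degree and tilings by heavy cliques

## 1. Edge weightings, clique factors and the threshold $\delta(r,t)$

Throughout, $r\ge 2$ is an integer and $t\in[0,1]$ is real.

**Definition 1 (weighted degree).** Give every edge of the complete graph $K_n$ a weight by a map $w:E(K_n)\to[0,1]$. The weighted degree of a vertex $v$ is $\deg_w(v)=\sum_{u\ne v}w(uv)$, and the minimum weighted degree is $\delta_w(K_n)=\min_v\deg_w(v)$.

Example. In $K_4$ give weight $1$ to the four edges of a $4$-cycle and weight $\frac12$ to the two diagonals. Every vertex has weighted degree $1+1+\frac12$, so $\delta_w(K_4)=\frac52$.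

**Definition 2 (factors and clique weights).** Let $r\mid n$. A $K_r$-factor of $K_n$ is a collection of $n/r$ vertex-disjoint copies of $K_r$ covering all vertices. The weight of a copy of $K_r$ is the sum of the weights of its $\binom r2$ edges.

Example. The $K_4$ above has three $K_2$-factors. Two of them consist of opposite cycle edges, so all their cliques have weight $1$. The third consists of the diagonals, and its cliques have weight $\frac12$.

**Definition 3 (bad weightings and the threshold).** For $r\mid n$ let $\mathcal W(r,t,n)$ be the set of weightings $w$ of $K_n$ such that every $K_r$-factor contains a clique of weight strictly smaller than $t\binom r2$. Put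
$$\delta(r,t,n)=\sup_{w\in\mathcal W(r,t,n)}\delta_w(K_n),\qquad \delta(r,t)=\limsup_{n\to\infty,\ r\mid n}\frac{\delta(r,t,n)}n .$$

Example: $n=r$, $t>0$. There is only one factor, so $w\in\mathcal W(r,t,r)$ means that the whole clique has weight less than $t\binom r2$. The degrees sum to twice this weight, so some degree is less than $\frac2r\,t\binom r2=t(r-1)$. The constant weighting $t-\xi$ (with $0<\xi\le t$) is bad and has all degrees equal to $(t-\xi)(r-1)$. Hence $\delta(r,t,r)=t(r-1)$.

For $t=0$ no clique has weight less than $0$, so $\mathcal W(r,0,n)$ is empty. This case is degenerate, and $\delta(r,t)$ is considered for $t\in(0,1]$.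

**Definition 4 (fractional tilings).** Given a family of $r$-cliques of $K_n$, a perfect fractional tiling by this family is an assignment of nonnegative numbers to its cliques such that, at every vertex, the numbers of the cliques containing it sum to $1$. Here $n$ need not be divisible by $r$.

Example. For $r=2$, $n=3$, $w\equiv1$ there is no $K_2$-factor, but the number $\frac12$ on each of the three edges is a perfect fractional tiling.

The value $\delta(r,t)$ is the asymptotic minimum weighted degree that guarantees a $K_r$-factor all of whose cliques have average edge weight at least $t$. For comparison, the Hajnal–Szemerédi theorem says that every graph on $n\in r\mathbb Z$ vertices with minimum degree at least $(1-\frac1r)n$ contains a $K_r$-factor. The following question comes from József Balogh, Graeme Kemkes, Choongbum Lee, Stephen J. Young, "Towards a weighted version of the Hajnal-Szemerédi Theorem", arXiv:1206.1376 (2012):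

*Determine $\delta(r,t)$ for all $r$ and $t$.*

## 2. A space barrier, and the exact value for $r=2$

The cheapest way to block a factor is to make one set of vertices slightly too light and slightly too large.

**Theorem 2 (lower bound).** For $t\in(0,1]$ and $r\mid n$,
$$\delta(r,t,n)\ge\frac nr-1+t\Bigl(n-\frac nr\Bigr).$$

*Proof.* Let $0<\xi\le t$. Take $A\subset V$ with $|A|=n-\frac nr+1$ and $B=V\setminus A$, so $|B|=\frac nr-1$. Edges inside $A$ get weight $t-\xi$, all other edges get weight $1$. A $K_r$-factor has $\frac nr>|B|$ disjoint cliques, so one of them misses $B$. It lies inside $A$ and has weight $(t-\xi)\binom r2<t\binom r2$. So $w\in\mathcal W(r,t,n)$. A vertex of $A$ has weighted degree $|B|+(t-\xi)(|A|-1)=\frac nr-1+(t-\xi)(n-\frac nr)$. A vertex of $B$ has degree $n-1$, which is at least as large because weights are at most $1$. Let $\xi\to0$. $\square$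

For $n=r$ this reads $\delta(r,t,r)\ge t(r-1)$, which is the exact value found above. For $t=1$ it reads $\delta(r,1,n)\ge n-1$, and a weighted degree never exceeds $n-1$. So $\delta(r,1,n)=n-1$ and $\delta(r,1)=1$.

For $r=2$ the question is about perfect matchings, and Dirac's theorem settles it: a graph on $n\ge3$ vertices with minimum degree at least $\frac n2$ has a Hamilton cycle, hence a perfect matching if $n$ is even.

**The case $r=2$.** *For all even $n$ and $t\in(0,1]$, $\delta(2,t,n)=\frac n2-1+\frac{tn}2$.*

*Proof.* Let $w\in\mathcal W(2,t,n)$. Then the graph with edge set $\{w\ge t\}$ has no perfect matching. By Dirac's theorem (for $n=2$ because the single edge is missing) some vertex $v$ has $h\le\frac n2-1$ neighbors in this graph. Edges to neighbors weigh at most $1$, the others less than $t$, so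
$$\deg_w(v)\le h+(n-1-h)t\le\frac n2-1+\frac n2t,$$
where we used that the middle expression is nondecreasing in $h$. Theorem 2 gives the opposite inequality. $\square$

## 3. Thresholding the weights, what it loses, and the theorems

The argument for $r=2$ suggests a plan for all $r$: keep the edges of weight at least $t$ and apply Hajnal–Szemerédi to the resulting graph $G$. Let us carry it out. If $w\in\mathcal W(r,t,n)$, then $G$ has no $K_r$-factor, so some vertex has fewer than $(1-\frac1r)n$ neighbors in $G$. Since $\frac nr$ is an integer, this number $h$ is at most $n-\frac nr-1$. Then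
$$\deg_w(v)\le h+(n-1-h)t\le\Bigl(1-\frac1r\Bigr)n-1+\frac{tn}r .$$
So $\delta(r,t)\le 1-\frac1r+\frac tr$. Compared with Theorem 2, the gap is
$$\Bigl(1-\frac1r+\frac tr\Bigr)-\Bigl(\frac1r+\Bigl(1-\frac1r\Bigr)t\Bigr)=\Bigl(1-\frac2r\Bigr)(1-t),$$
which vanishes for $r=2$ and is positive for $r\ge3$, $t<1$.

The plan stops here because it asks every single edge of a clique to have weight at least $t$, while the problem asks this only on average. Take $r=3$, $0<t<1$, $6\mid n$, split $V$ into halves $X,X'$ of size $\frac n2$, put weight $1$ on edges between the halves and $t-\xi$ inside them, where $0<\xi\le\min(t,2(1-t))$. The graph $\{w\ge t\}$ is bipartite and contains no triangle at all. Yet a triangle meeting both halves has weight $2+t-\xi\ge 3t$. So $\frac n6$ triangles with two vertices in $X$ together with $\frac n6$ triangles with two vertices in $X'$ form a factor of the desired kind. The graph forgets that a light edge can be paid for by the other edges of its clique.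

In fact the space barrier is the truth.

**Answer.** *For every integer $r\ge2$ and every $t\in(0,1]$,*
$$\delta(r,t)=\frac1r+\Bigl(1-\frac1r\Bigr)t,$$
*and the $\limsup$ is a limit; moreover $\delta(r,t,n)/n\to\delta(r,t)$ uniformly in $t\in(0,1]$.* In particular $\delta(r,t)\to\frac1r$ as $t\to0^+$. For $t=0$ there is nothing to determine.

**Theorem 1 (upper bound, uniform in $t$).** For all $r\ge2$, $\varepsilon\in(0,1)$ there is $n_0$ such that for all $n\ge n_0$ with $r\mid n$, all $t\in[0,1]$ and all $w:E(K_n)\to[0,1]$ with $\delta_w(K_n)\ge(\frac1r+(1-\frac1r)t+\varepsilon)n$, there is a $K_r$-factor in which every clique has weight at least $t\binom r2$.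

Theorems 1 and 2 give the Answer: for $t\in(0,1]$ and $n\ge n_0(r,\varepsilon)$,
$$\Bigl(\frac1r+\Bigl(1-\frac1r\Bigr)t\Bigr)n-1\le\delta(r,t,n)\le\Bigl(\frac1r+\Bigl(1-\frac1r\Bigr)t+\varepsilon\Bigr)n .$$

**Theorem 3 (additional statements).**

* (a) $\delta(2,t,n)=\frac n2-1+\frac{tn}2$ exactly, for all even $n$ and $t\in(0,1]$.
* (b) For every $r,\varepsilon$ there is $n_0$ such that if $n=rk\ge n_0$ and $d:E(K_n)\to[0,1]$ satisfies $\sum_ud(uv)\le\Delta$ for all $v$, then the vertex set has a partition into $k$ sets of size $r$, each of total $d$-weight at most $\frac{r\Delta}{2k}+\varepsilon$. The constant $\frac r2$ in $\frac{r\Delta}{2k}$ is best possible.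
* (c) For $t\in(0,1]$, the value $\frac1r+(1-\frac1r)t$ is also the asymptotic threshold for a perfect fractional tiling by $r$-cliques of weight at least $t\binom r2$, and for disjoint such cliques covering all but $o(n)$ vertices.

Part (a) was proved in Section 2. It also gives Theorem 1 for $r=2$: if $t>0$, a degree of at least $(\frac12+\frac t2+\varepsilon)n$ exceeds $\delta(2,t,n)$, so $w\notin\mathcal W(2,t,n)$; and for $t=0$ every factor works. **From now on, up to Section 10, $r\ge3$.**

## 4. Rescaled deficits

The purpose of this section is to remove $t$ from the problem. Instead of large weights we look at small deficits $1-w$, scaled so that the degree condition always has the same form.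

Let $w$ be as in Theorem 1. Since $\frac1r+(1-\frac1r)t=1-(1-\frac1r)(1-t)$, the hypothesis would force $\delta_w\ge n$ if $(1-\frac1r)(1-t)\le\varepsilon$, and this is impossible. So assume $(1-\frac1r)(1-t)>\varepsilon$. Put
$$\beta=\frac r{(r-1)(1-t)}\in[1,1/\varepsilon),\qquad d(u,v)=\beta(1-w(uv))\ (u\ne v),\qquad d(v,v)=0 .$$
Then $0\le d\le\Lambda:=1/\varepsilon$, and
$$\sum_ud(v,u)=\beta(n-1-\deg_w(v))\le\beta\Bigl(\Bigl(1-\frac1r\Bigr)(1-t)-\varepsilon\Bigr)n=(1-\beta\varepsilon)n\le(1-\varepsilon)n .$$
For a set $e$ of vertices let $W(e)=\sum_{\{u,v\}\subset e}d(u,v)$. An $r$-set $e$ has $w$-weight $\binom r2-W(e)/\beta$. This is at least $t\binom r2$ exactly when $W(e)\le\beta(1-t)\binom r2=\frac r{r-1}\cdot\frac{r(r-1)}2=\frac{r^2}2$.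

We use hypergraph language. An $r$-graph $\mathcal H$ on $V$ is a set of $r$-subsets of $V$, called edges. $\mathcal H[Q]$ consists of the edges contained in $Q$. A matching is a set of disjoint edges, and it is perfect if it covers all vertices. A perfect fractional matching of $\mathcal H[Q]$ is an assignment of nonnegative numbers to its edges with sum $1$ at every vertex of $Q$ (for the complete $r$-graph on $Q$, the same suitable number on every edge is one). The codegree of two vertices is the number of edges containing both.

**Theorem 4 (normalized form).** Let $r\ge3$, $\eta\in(0,1)$, $\Lambda\ge1$. For $n\ge n_0(r,\eta,\Lambda)$ with $r\mid n$, let $|V|=n$ and let $d:V^2\to[0,\Lambda]$ be symmetric and zero on the diagonal, with $\deg(v):=\sum_ud(v,u)\le(1-\eta)n$ for all $v$. Then the $r$-graph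
$$\mathcal H=\Bigl\{e\in\tbinom Vr:W(e)\le\tfrac{r^2}2\Bigr\}$$
has a perfect matching.

By the computation above, Theorem 4 with $\eta=\varepsilon$, $\Lambda=1/\varepsilon$ implies Theorem 1 for $r\ge3$, with $n_0$ independent of $t$. Members of $\mathcal H$ are called *heavy* (their $w$-weight is large, their $W$ is small). Write $\deg_Q(v)=\sum_{u\in Q}d(v,u)$ and $d(u,X)=\sum_{x\in X}d(u,x)$.

Example. If $d=c$ on all pairs with $c(n-1)\le(1-\eta)n$ and $c\le\frac r{r-1}$, then $W(e)=c\binom r2\le\frac{r^2}2$, so every $r$-set is heavy. In the space barrier, $d$ is about $\frac r{r-1}$ on pairs inside a set $A$ of about $(1-\frac1r)n$ vertices and $0$ elsewhere. The degrees in $A$ are about $n$, and $r$-sets inside $A$ have $W$ about $\frac r{r-1}\binom r2=\frac{r^2}2$. Both borderlines are met at once.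

The proof of Theorem 4 has three parts: a perfect fractional matching inside every large set with the degree condition (Section 5), an almost perfect matching from it (Section 6), and a reserve set that absorbs the leftover (Sections 7–9).

## 5. Perfect fractional matchings through duality

**Proposition 5.** Let $\eta'\in(0,1)$ and $q\ge q_0(r,\eta'):=\lceil r^2/\eta'\rceil$. If $|Q|=q$ and $\deg_Q(v)\le(1-\eta')q$ for all $v\in Q$, then $\mathcal H[Q]$ has a perfect fractional matching.

### 5.1. The dual function, drawn on an interval

Farkas' lemma says that the linear system $\sum_{e\ni v}\varphi(e)=1$ $(v\in Q)$, $\varphi\ge0$, is unsolvable only if there is $y:Q\to\mathbb R$ with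
$$\sum_{v\in Q}y(v)<0\quad\text{and}\quad\sum_{v\in e}y(v)\ge0\ \text{ for every heavy }e\subset Q. \tag{1}$$
Assume such a $y$ exists. We have to find a heavy $e$ with $\sum_{v\in e}y(v)<0$.

Order $Q=\{v_1,\dots,v_q\}$ with $y(v_1)\le\dots\le y(v_q)$. Identify $x\in(0,1]$ with the vertex $v_{\lceil qx\rceil}$, so $v_k$ corresponds to the *cell* $(\frac{k-1}q,\frac kq]$. Let $Y(x)=y(v_{\lceil qx\rceil})$, a nondecreasing function with $\int_0^1Y=\frac1q\sum_vy(v)<0$, and put $Y(0^+)=y(v_1)$. Regard $d$ as a function on $(0,1]^2$. The degree condition becomes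
$$\int_0^1d(x,x')\,dx'\le1-\eta'\qquad\text{for all }x. \tag{2}$$

### 5.2. Prefix sampling spends the degree budget repeatedly

A uniformly random $r$-set has small expected $W$, and its $y$-sum has negative mean, but nothing makes both favorable at the same time. A natural cure is to make the $y$-sum negative for certain. Let $s_i=\frac{i-1+\tau}r$ for $1\le i\le r$. The average of $\sum_iY(s_i)$ over $\tau\in(0,1)$ is $r\int_0^1Y<0$, so some $\tau$ has $\sum_iY(s_i)<0$. Any points $x_i\le s_i$ then have $\sum_iY(x_i)<0$, since $Y$ is nondecreasing. Pick $x_i$ uniform in $(0,s_i]$, independently. For $i<j$, (2) gives $E\,d(x_i,x_j)\le1/s_j$, so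
$$E\,W\le\sum_{j=2}^r\frac{j-1}{s_j}=\sum_{j=2}^r\frac{r(j-1)}{j-1+\tau}.$$
For small $\tau$ this is close to $r(r-1)$, and $r(r-1)>\frac{r^2}2$ for $r\ge3$. Small $\tau$ can be forced: if $Y=-a$ on $(0,\tau_0/r]$ and $Y=1$ afterwards, with $a>r/\tau_0-1$, then $\int_0^1 Y<0$, but $\sum_iY(s_i)=r>0$ for every $\tau>\tau_0$. Nor is the estimate merely careless. If $d$ equals $r$ on the squares $(\frac{k-1}r,\frac kr]^2$ and $0$ elsewhere (the borderline of (2), with $\eta'=0$ and ignoring the zero diagonal), then as $\tau\to0$ the expectation $E\,d(x_i,x_j)$ tends to $\frac r{j-1}$ for $i<j$, and $E\,W\to r(r-1)$.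

The reason is visible in this example: the point $x_i$ may have its whole degree budget, the integral in (2), near the bottom of the interval, and then it pays this budget in full against each later point separately. To have each budget paid only once, we need the *pairs* of random points to be spread with bounded density.

For a random finite family of points, the *intensity* is the function $\rho_1$ with $E\sum_if(x_i)=\int f\rho_1$, and the *ordered pair density* is the function $\rho_2$ with $E\sum_{i\ne j}g(x_i,x_j)=\iint g\rho_2$. For two independent uniform points of $(0,1]$ both are constant and equal to $2$. If the line is cut into blocks of length $b$, block $c$ receives a random number $n_c$ of points, and given these numbers all points are independent and uniform in their blocks, then $\rho_1=E\,n_c/b$ on block $c$, $\rho_2=E\,n_cn_{c'}/b^2$ on block $c$ times block $c'$ for $c\ne c'$, and $\rho_2=E\,n_c(n_c-1)/b^2$ on block $c$ times itself.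

### 5.3. Proof of Proposition 5

Put $m=r-2\ge1$.

**Step 1: choose the targets.** The purpose is to fix positions that make the $y$-sum negative. We take the minimal vertex $v_1$ in place of a sample from $(0,\frac1r]$, and we let the top target move in the direction opposite to the others. For $\tau$ uniform in $(0,1)$, the mean of $Y(0^+)+\sum_{i=1}^mY(\frac{i+\tau}r)+Y(1-\frac\tau r)$ is
$$Y(0^+)+r\int_{1/r}^{1-1/r}Y+r\int_{1-1/r}^1Y\le r\int_0^{1/r}Y+r\int_{1/r}^1Y=r\int_0^1Y<0 .$$
So we can fix $\tau\in(0,1)$ with
$$Y(0^+)+\sum_{i=1}^mY\Bigl(\frac{i+\tau}r\Bigr)+Y\Bigl(1-\frac\tau r\Bigr)<0. \tag{3}$$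

**Step 2: define the random tuple.** The purpose is to stay below the targets while spreading pairs evenly. Let
$$\ell=\frac{m+\tau}r,\qquad L=(0,\ell],\qquad M=\Bigl(\ell,1-\frac\tau r\Bigr],\qquad|M|=1-\frac\tau r-\frac{r-2+\tau}r=\frac{2(1-\tau)}r>0 .$$
Split $L$ into $m$ consecutive half-open blocks of length $\ell/m$. Let $a=v_1$, and generate $r-1=m+1$ random points; given the block counts, all points are independent and uniform in their blocks (or in $M$).

* *Scenario I*, probability $1-\tau$: one point in each of the $m$ blocks of $L$ and one point in $M$.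
* *Scenario II*, probability $\tau$: number the blocks $1,\dots,m$ from the **top** of $L$. Choose $K\in\{1,\dots,m\}$ with
$$P(K=k)=\frac{m+1}m\cdot\frac1{k(k+1)}.$$
Block $K$ gets $K+1$ points, each block $c>K$ gets one point, each block $c<K$ gets none.

Since $\frac1{k(k+1)}=\frac1k-\frac1{k+1}$, we have $P(K\le k)=\frac{m+1}m\cdot\frac k{k+1}$, which is $1$ for $k=m$. In Scenario II the number of points is $(K+1)+(m-K)=m+1$.

Example. For $r=3$ ($m=1$), Scenario II puts two points in $L$. For $r=4$ ($m=2$), Scenario II has $K=1$ with probability $\frac34$, giving two points in the upper block and one in the lower, and $K=2$ with probability $\frac14$, giving no point in the upper block and three in the lower. Both blocks have mean count $\frac32$. Three independent uniform points of $L$ would spread pairs just as evenly, but they could all fall into the upper block, and then the points need not stay below the targets.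

**Step 3: every realization has negative $y$-sum.** We claim that in both scenarios the bottom $i$ blocks contain at least $i$ points, for $1\le i\le m$. In Scenario I this is clear. In Scenario II the top $k$ blocks contain no point if $k<K$, and $(K+1)+(k-K)=k+1$ points if $k\ge K$. So the top $m-i$ blocks contain at most $m-i+1$ points, and the bottom $i$ blocks at least $m+1-(m-i+1)=i$.

Hence the points in increasing order satisfy, for $i\le m$,
$$x_{(i)}\le\frac{i\ell}m=\frac{i+i\tau/m}r\le\frac{i+\tau}r,$$
and $x_{(m+1)}\le1-\frac\tau r$, since $\ell\le1-\frac\tau r$. As $Y$ is nondecreasing, (3) gives $y(a)+\sum_iY(x_i)<0$ for every realization.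

**Step 4: first and second moments.** The purpose is to bound the intensity and the pair densities. In Scenario II let $n_c$ be the count of block $c$, numbered from the top. Block $c$ has $c+1$ points if $K=c$, one if $K<c$ and none if $K>c$. So
$$E\,n_c=(c+1)P(K=c)+P(K\le c-1)=\frac{m+1}m\Bigl(\frac1c+\frac{c-1}c\Bigr)=\frac{m+1}m,$$
$$E\,n_c(n_c-1)=(c+1)c\,P(K=c)=\frac{m+1}m .$$
For $c<c'$, if $n_c>0$ then $K\le c<c'$, so $n_{c'}=1$. Hence $E\,n_cn_{c'}=E\,n_c=\frac{m+1}m$. Thus in Scenario II the intensity on $L$ is $\frac{m+1}m\cdot\frac m\ell=\frac{m+1}\ell$, and the ordered pair density on $L\times L$ is constant, equal to $\frac{m+1}m(\frac m\ell)^2=\frac{m(m+1)}{\ell^2}$.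

In Scenario I the intensity on $L$ is $\frac m\ell$. The ordered pair density on $L\times L$ is $\frac{m^2}{\ell^2}$ on pairs of different blocks and $0$ on a block times itself, so at most $\frac{m^2}{\ell^2}$. Mixing the scenarios:

* the intensity on $L$ is $\frac{(1-\tau)m+\tau(m+1)}\ell=\frac{m+\tau}\ell=r$, and on $M$ it is $\frac{1-\tau}{|M|}=\frac r2$;
* the ordered pair density on $L\times L$ is at most $\frac{(1-\tau)m^2+\tau m(m+1)}{\ell^2}=\frac{m(m+\tau)}{\ell^2}=\frac{rm}\ell$;
* pairs of a point $x\in L$ and a point $x'\in M$ have density $(1-\tau)\frac m\ell\cdot\frac1{|M|}=\frac{rm}{2\ell}$, and there is never more than one point in $M$.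

This is where the reflected top target is used. With $\frac{r-1+\tau}r$ in its place, $M$ would have length $\frac1r$ and the last density would be $(1-\tau)\frac{rm}\ell$, which exceeds $\frac{rm}{2\ell}$ when $\tau<\frac12$.

**Step 5: expected weight.** Let $S$ be the family of the $r-1$ points and let $W$ be the total of $d$ over all pairs from $\{a\}\cup S$. Pairs containing $a$ are controlled by the intensity, which is at most $r$ everywhere. An unordered pair inside $L$ is counted with half the ordered density, that is, with density at most $\frac{rm}{2\ell}$, the same as for pairs between $L$ and $M$. Therefore, by (2),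
$$E\,W\le r\int_0^1d(a,x)\,dx+\frac{rm}{2\ell}\int_L\int_{L\cup M}d(x,x')\,dx'\,dx\le(1-\eta')\Bigl(r+\frac{rm}{2\ell}\cdot\ell\Bigr)=(1-\eta')\frac{r(2+m)}2=(1-\eta')\frac{r^2}2 .$$

**Step 6: avoid repeated vertices.** Two points in the same cell give the same vertex, so we must rule this out. Replace $d(x,x')$ in Step 5 by the indicator that $x,x'$ lie in the same cell. For each $x$ its integral over $x'$ is at most $\frac1q$. So the expected number of pairs of $\{a\}\cup S$ in a common cell is at most $\frac1q(r+\frac{rm}2)=\frac{r^2}{2q}$, and $P(\text{no collision})\ge1-\frac{r^2}{2q}\ge1-\frac{\eta'}2$ by the choice of $q_0$. Since $W\ge0$,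
$$E[W\mid\text{no collision}]\le\frac{E\,W}{P(\text{no collision})}\le\frac{1-\eta'}{1-\eta'/2}\cdot\frac{r^2}2\le\frac{r^2}2 .$$
Hence some realization without collision has $W\le\frac{r^2}2$. It consists of $r$ distinct vertices forming a heavy set $e\subset Q$, and $\sum_{v\in e}y(v)<0$ by Step 3. This contradicts (1). $\square$

## 6. Good samples and almost perfect matchings

Proposition 5 applied to $V$ gives one fractional matching, but it may put large numbers on few edges. Averaging over the fractional matchings of random sets of constant size spreads the numbers out, and then a random selection of edges is nearly regular with small codegrees.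

Throughout Sections 6–9 we are in the setting of Theorem 4. Call a $q$-set $Q\subset V$ *good* if $\deg_Q(v)\le(1-\frac\eta2)q$ for all $v\in Q$. Example: if $d=1-\eta$ on all pairs, then $\deg_Q(v)=(1-\eta)(q-1)$ and every $Q$ is good.

We use two standard concentration bounds. Hoeffding's inequality for sampling without replacement: if $X$ is the sum of $k$ values drawn without replacement from a list with values in $[0,\Lambda]$, then $P(X-E\,X\ge s)\le e^{-2s^2/(k\Lambda^2)}$. Chernoff's inequality: if $X$ is a sum of independent indicators and $0<\lambda\le1$, then $P(X\ge(1+\lambda)\mu)\le e^{-\lambda^2\mu/3}$ for any $\mu\ge E\,X$, and $P(X\le(1-\lambda)\mu)\le e^{-\lambda^2\mu/3}$ for any $\mu\le E\,X$.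

**Lemma 6 (sampling).** In the setting of Theorem 4 (with or without $r\mid n$), if $q\ge8\Lambda/\eta$ and $n\ge n_1(q,\eta):=\max(q,\lceil8/\eta\rceil)$, then for a uniform random $q$-set $Q$ and each $v$,
$$P(Q\text{ not good}\mid v\in Q)\le\varepsilon_q:=q\,e^{-\eta^2q/(32\Lambda^2)} .$$
Consequently $P(Q\text{ not good})\le\varepsilon_q$.

*Proof.* Fix $u\ne v$ and condition on $u,v\in Q$. Then $\deg_Q(u)\le\Lambda+X$, where $X$ is the sum of $d(u,\cdot)$ over a random $(q-2)$-subset of $V\setminus\{u,v\}$. Its mean is at most $\frac{q-2}{n-2}(1-\eta)n\le q(1-\eta)(1+\frac2{n-2})$. For $n\ge8/\eta$ we have $n-2\ge8(1-\eta)/\eta$, so $(1-\eta)\frac2{n-2}\le\frac\eta4$ and the mean is at most $(1-\frac{3\eta}4)q$. Since $\Lambda\le\frac{\eta q}8$, the event $\deg_Q(u)>(1-\frac\eta2)q$ requires $X>(1-\frac{5\eta}8)q$, a deviation of at least $\frac{\eta q}8$. By Hoeffding, this has probability at most $e^{-2(\eta q/8)^2/(q\Lambda^2)}=e^{-\eta^2q/(32\Lambda^2)}$.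

For the vertex $v$ itself, condition on $v\in Q$ only: $\deg_Q(v)$ is the sum of $d(v,\cdot)$ over a random $(q-1)$-subset of $V\setminus\{v\}$, with mean at most $q(1-\eta)\frac n{n-1}\le(1-\frac{3\eta}4)q$, and the same bound follows. Now take a union bound: given $v\in Q$, the failure probability is at most that of $v$ plus $\sum_{u\ne v}P(u\in Q\mid v\in Q)\,P(u\text{ fails}\mid u,v\in Q)$, and $\sum_{u\ne v}P(u\in Q\mid v\in Q)=q-1$. The total is at most $\varepsilon_q$. For the last statement, a uniformly random element of a uniformly random $Q$ is uniform in $V$, so $P(Q\text{ not good})$ is the average of $P(Q\text{ not good}\mid v\in Q)$ over $v$. $\square$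

We quote the following theorem (Frankl–Rödl, Pippenger; Alon–Spencer, *The Probabilistic Method*, Thm 4.7.1). *For $r\ge2$, $k\ge1$, $a>0$ there are $\gamma_0>0$ and $d_0$ such that for $n\ge D\ge d_0$, every $r$-graph on $n$ vertices with all degrees positive, with all but at most $\gamma_0n$ degrees in $(1\pm\gamma_0)D$, all degrees $<kD$ and all codegrees $<\gamma_0D$, has a cover of its vertices by at most $(1+a)\frac nr$ edges.*

Such a cover contains a large matching. Let vertex $v$ be covered $c(v)\ge1$ times. Then $\sum_vc(v)\le(1+a)n$, so $\sum_v(c(v)-1)\le an$. If $c(v)\ge2$ then $c(v)\le2(c(v)-1)$, so at most $\sum_{c(v)\ge2}c(v)\le2an$ cover edges contain a vertex covered more than once. The cover has at least $\frac nr$ edges. Deleting those edges leaves at least $\frac nr-2an$ pairwise disjoint edges, which cover all but at most $2ran$ vertices.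

**Lemma 7 (almost perfect matching).** Let $\omega>0$. In the setting of Theorem 4 (without assuming $r\mid n$), for $n\ge n_2(r,\eta,\Lambda,\omega)$ the $r$-graph $\mathcal H$ has a matching covering all but at most $\omega n$ vertices.

*Proof.* **Step 1: a spread-out fractional matching.** Choose $a>0$ with $2ra\le\omega$, put $k=2$, and take $\gamma_0,d_0$ from the quoted theorem. Decreasing $\gamma_0$ only strengthens its hypotheses, so we may assume $\gamma_0<1$. Fix $q\ge\max(q_0(r,\frac\eta2),8\Lambda/\eta)$ with $\varepsilon_q\le\gamma_0/4$. For good $Q$ let $\varphi_Q$ be a perfect fractional matching of $\mathcal H[Q]$, from Proposition 5 with $\eta'=\frac\eta2$. For other $Q$ let $\varphi_Q=0$, and set $\varphi_Q(e)=0$ if $e\not\subset Q$. For a uniform random $q$-set $Q$ put $\varphi(e)=\frac nqE[\varphi_Q(e)]$. Since $P(v\in Q)=\frac qn$,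
$$\sum_{e\ni v}\varphi(e)=\frac nqP(v\in Q,\ Q\text{ good})=P(Q\text{ good}\mid v\in Q)\in\Bigl[1-\frac{\gamma_0}4,1\Bigr].$$
Moreover $\varphi_Q(e)\le1$ and $P(e\subset Q)\le(\frac qn)^r$, so $\varphi(e)\le\frac nq(\frac qn)^r=(\frac qn)^{r-1}$.

**Step 2: a random nearly regular subgraph.** Let $D=\sqrt n$ and include each heavy $e$ independently with probability $\sqrt n\,\varphi(e)\le q^{r-1}n^{3/2-r}$, which is at most $1$ for large $n$ because $r\ge3$. Expected degrees lie in $[(1-\frac{\gamma_0}4)D,D]$. Since $(1-\frac{\gamma_0}4)(1-\frac{\gamma_0}2)>1-\gamma_0$, Chernoff shows that a given degree fails to lie strictly between $(1-\gamma_0)D$ and $(1+\gamma_0)D$ with probability $e^{-\Omega(\sqrt n)}$. So with probability $1-o(1)$ all $n$ degrees do. In particular they are positive and less than $2D$.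

**Step 3: codegrees.** Two given vertices lie together in at most $n^{r-2}$ sets of size $r$, so their expected codegree is at most $\sqrt n\,n^{r-2}(q/n)^{r-1}=q^{r-1}n^{-1/2}$. For a sum $X$ of independent indicators, $P(X\ge j)\le(E\,X)^j/j!\le(e\,E\,X/j)^j$, by a union bound over $j$-sets of indicators. With $j=\lceil\gamma_0\sqrt n\rceil$ and $n$ large, this is at most $2^{-\gamma_0\sqrt n}$. A union bound over the pairs shows that with probability $1-o(1)$ all codegrees are at most $j-1<\gamma_0D$.

Apply the quoted theorem and the remark on covers. $\square$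

## 7. Heavy sets that connect the two sides of a cut

An almost perfect matching need not extend to a perfect one. An $r$-graph consisting of two disjoint complete $r$-graphs, each with at least $r$ vertices but with a number of vertices not divisible by $r$, has a perfect fractional matching and no perfect matching. In that example no $(r-1)$-set can be completed to an edge by a vertex on each side. The next lemma says that heavy sets never behave like this.

**Lemma 8 (connecting).** Let $\eta'\in(0,1)$ and $q\ge q_1(r,\eta',\Lambda)$. Let $|Q|=q$, $\deg_Q(v)\le(1-\eta')q$ for all $v\in Q$, and let $Q=A\cup B$ be a partition with $A,B\ne\emptyset$. Then there are $x\in A$, $y\in B$ and an $(r-1)$-set $S\subset Q\setminus\{x,y\}$ with $S\cup\{x\}$ and $S\cup\{y\}$ both heavy.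

*Proof.* The statement is symmetric in $A$ and $B$, so assume $p:=|B|/q\in(0,\frac12]$. Suppose no such $x,y,S$ exist. Then the following holds, since otherwise $S=e-v$ with the two vertices $u,v$ would do:
$$\text{if }e\text{ is heavy},\ v\in e,\ u\in Q\setminus e,\text{ and }u,v\text{ lie in different classes, then }e-v+u\text{ is not heavy.}\tag{4}$$

**Step 1: a heavy set meeting $B$.** This is needed to have something to exchange. Let $b\in B$ and let $S\subset Q\setminus\{b\}$ be a random $(r-1)$-set. A random element $s$ of $S$ has $E\,d(b,s)\le\frac{(1-\eta')q}{q-1}$. A random pair in $S$ is a random pair of $Q\setminus\{b\}$, with expected $d$-value at most $\frac{(q-1)(1-\eta')q}{(q-1)(q-2)}=\frac{(1-\eta')q}{q-2}$. Hence $E\,W(S\cup\{b\})\le\binom r2\frac{(1-\eta')q}{q-2}\le\binom r2<\frac{r^2}2$ for $q\ge2/\eta'$. So some heavy set contains $b$. Let $j\le r-1$ be the number of its vertices in $A$.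

**Step 2: exchange inequalities for a minimizer.** Among all $r$-subsets of $Q$ with exactly $j$ vertices in $A$, let $e=\{x_1,\dots,x_r\}$ minimize $W$. Then $e$ is heavy. Put $G=\frac{r^2}2-W(e)\in[0,\frac{r^2}2]$ and $D_i=d(x_i,e)$. For $u\in Q\setminus e$,
$$W(e-x_i+u)=W(e)-D_i+d(u,e-x_i).$$
If $u$ is in the class of $x_i$, the exchange keeps $j$, and minimality gives $d(u,e-x_i)\ge D_i$. If $u$ is in the other class, (4) says $W(e-x_i+u)>\frac{r^2}2$, so $d(u,e-x_i)>D_i+G$. Let $p_i'=p$ if $x_i\in A$ and $p_i'=1-p$ if $x_i\in B$. The class not containing $x_i$ has $p_i'q$ elements, at least $p_i'q-r$ of them outside $e$. Sum over the $q-r$ vertices $u\in Q\setminus e$: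
$$(q-r)D_i+(p_i'q-r)G\le\sum_{k\ne i}\deg_Q(x_k)\le(r-1)(1-\eta')q .$$
Divide by $q$. Since $D_i\le r\Lambda$ and $G\le\frac{r^2}2$, the error terms are at most $\frac{r^2\Lambda+r^3/2}q$, which is at most $(r-1)\frac{\eta'}2$ for $q$ large in terms of $r,\eta',\Lambda$. With $\theta=\frac{\eta'}2$,
$$D_i+p_i'G\le(r-1)(1-\theta)\qquad(1\le i\le r). \tag{5}$$

**Step 3: add up.** Each pair of $e$ is counted twice in $\sum_iD_i$, so $\sum_iD_i=2W(e)=r^2-2G$. With $c:=\sum_ip_i'=jp+(r-j)(1-p)$, the sum of (5) over $i$ gives
$$(2-c)G\ge r^2-r(r-1)(1-\theta)=r+r(r-1)\theta>r. \tag{6}$$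
As $0\le G\le\frac{r^2}2$, we get $2-c>0$ and $(2-c)\frac{r^2}2>r$, so $c<2-\frac2r$. Since $p\le\frac12$, $c$ is nonincreasing in $j$.

**Step 4: the case $j\le r-2$ is impossible.** Here $c\ge(r-2)p+2(1-p)=2+(r-4)p$. For $r\ge4$ this is at least $2$. For $r=3$ it is $2-p\ge\frac32>\frac43=2-\frac2r$. Both contradict $c<2-\frac2r$.

**Step 5: the case $j=r-1$ is impossible.** Here $c=(r-1)p+(1-p)=1+(r-2)p$, so (6) reads $(1-(r-2)p)G>r$; in particular $1-(r-2)p>0$. For the unique $x_i\in B$ we have $p_i'=1-p$, and (5) with $D_i\ge0$ gives $(1-p)G<r-1$. Therefore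
$$r(1-p)<(1-p)(1-(r-2)p)G<(r-1)(1-(r-2)p).$$
Comparing the ends, $1<p\,(r-(r-1)(r-2))=p\,(-r^2+4r-2)$. For $r=3$ this says $1<p$. For $r\ge4$ the right side is negative. Both are false. $\square$

## 8. Walks and swaps

Now Lemma 8 is turned into many ways to exchange any vertex for any other. From here on $n$ is large, and $c_1,c_2,\dots,\kappa$ are positive constants depending only on $r,\eta,\Lambda$. For a vertex $x$ let $N(x)$ be the family of $(r-1)$-sets $S\not\ni x$ with $S\cup\{x\}$ heavy. (If all $r$-sets are heavy, $N(x)$ consists of all $(r-1)$-subsets of $V\setminus\{x\}$.)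

**Step 1: every vertex is exchangeable with linearly many others.** Fix $q$ with $q\ge q_1(r,\frac\eta2,\Lambda)$, $q\ge8\Lambda/\eta$, $\varepsilon_q\le\frac12$. For a vertex $x$ take a random $q$-set $Q\ni x$. With probability at least $\frac12$ it is good, by Lemma 6. Then Lemma 8 with $B=\{x\}$ and $\eta'=\frac\eta2$ gives a pair $(S,y)$ in $Q$ with $y\ne x$ and $S\in N(x)\cap N(y)$. A fixed such pair involves $r$ vertices other than $x$, so it lies in $Q$ with probability at most $(q/n)^r$. Since the expected number of such pairs in $Q$ is at least $\frac12$, there are at least $c_1n^r$ pairs $(S,y)$ with $y\ne x$, $S\in N(x)\cap N(y)$, where $c_1=\frac12q^{-r}$. Consequences: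

* $|N(x)|\ge c_1n^{r-1}$, since each $S$ occurs with at most $n$ vertices $y$. Summing over $x$, $\mathcal H$ has at least $\frac{c_1}rn^r$ edges.
* At least $\frac{c_1}2n$ vertices $y\ne x$ satisfy $|N(x)\cap N(y)|\ge\frac{c_1}2n^{r-1}$. The other $y$ account for at most $\frac{c_1}2n^r$ pairs, and each $y$ accounts for at most $n^{r-1}$.

**Step 2: every balanced cut is crossed densely.** Let $\gamma=\frac{c_1}4$ and let $V=A\cup B$ be a partition with $|A|,|B|\ge\gamma n$. Take a constant $q\ge\max(q_1(r,\frac\eta2,\Lambda),8\Lambda/\eta)$ with $\varepsilon_q\le\frac14$ and $2(1-\gamma)^q\le\frac14$. A random $q$-set misses $A$ with probability at most $(1-\gamma)^q$, and likewise $B$. So with probability at least $1-\varepsilon_q-2(1-\gamma)^q\ge\frac12$ it is good and meets both. By Lemma 8 it then contains a triple $(x,y,S)$ with $x\in A$, $y\in B$, $S\in N(x)\cap N(y)$. A fixed triple lies in $Q$ with probability at most $(q/n)^{r+1}$, so there are at least $c_2n^{r+1}$ such triples, where $c_2=\frac12q^{-r-1}$. Pairs $(x,y)$ with $|N(x)\cap N(y)|<\frac{c_2}2n^{r-1}$ account for at most $\frac{c_2}2n^{r+1}$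 triples, and each pair accounts for at most $n^{r-1}$. Hence at least $\frac{c_2}2n^2$ pairs $(x,y)\in A\times B$ have $|N(x)\cap N(y)|\ge\frac{c_2}2n^{r-1}$.

Let $\sigma=\frac12\min(c_1,c_2)$, $c_3=\frac{c_2}2$, and let $R$ be the graph on $V$ with $x\sim y$ iff $x\ne y$ and $|N(x)\cap N(y)|\ge\sigma n^{r-1}$. By Steps 1 and 2, $R$ has minimum degree at least $\frac{c_1}2n=2\gamma n$, and every cut with both sides of size at least $\gamma n$ has at least $c_3n^2$ edges of $R$.

**Step 3: many short walks between any two vertices.** Fix $x$. We construct sets $U_1\subset U_2\subset\cdots$ and constants $\kappa_k>0$ such that each $v\in U_k$ has some $\lambda=\lambda(v)\le k$ for which there are at least $\kappa_kn^{\lambda-1}$ $R$-walks of length $\lambda$ from $x$ to $v$. Start with $U_1=N_R(x)$, the set of $R$-neighbors of $x$, and $\kappa_1=1$; then $|U_1|\ge2\gamma n$.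

Given $U_k$ with $|U_k|\le(1-\gamma)n$, the cut $(U_k,V\setminus U_k)$ has at least $c_3n^2$ edges. Vertices $v\notin U_k$ with fewer than $\frac{c_3}2n$ $R$-neighbors in $U_k$ contribute at most $\frac{c_3}2n^2$ of them, so at least $\frac{c_3}2n$ vertices $v\notin U_k$ have at least $\frac{c_3}2n$ $R$-neighbors in $U_k$. For each such $v$, at least $\frac{c_3}{2k}n$ of these neighbors $u$ share the same value $\lambda=\lambda(u)\le k$. Extending the walks from $x$ to these $u$ by the edge $uv$ gives at least $\frac{c_3}{2k}\kappa_kn^\lambda$ walks of length $\lambda+1\le k+1$ from $x$ to $v$. Let $U_{k+1}$ be $U_k$ together with all such $v$, and $\kappa_{k+1}=\min(1,\frac{c_3}{2k})\kappa_k$.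

Each step adds at least $\frac{c_3}2n$ vertices, so at most $2/c_3$ steps are possible. Hence $|U_{k_0}|>(1-\gamma)n$ for some $k_0\le K_0:=\lceil2/c_3\rceil+1$. Any $y\ne x$ has at least $2\gamma n$ $R$-neighbors, fewer than $\gamma n$ of them outside $U_{k_0}$. So at least $\gamma n$ lie in $U_{k_0}$, and at least $\frac\gamma{k_0}n$ of these share the same value of $\lambda$. Extending walks to them by one edge, we find: there is $s\le h:=K_0+1$ with at least $\kappa n^{s-1}$ $R$-walks of length $s$ from $x$ to $y$, where $\kappa=\frac\gamma{K_0}\kappa_{K_0}$. (The recursion defines $\kappa_k$ for all $k$, and it is nonincreasing.) Neither $h$ nor $\kappa$ depends on $x,y$.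

**Step 4: swaps.** *Claim. For all $x\ne y$ there are at least $c_4n^{hr-1}$ sets $T\subset V\setminus\{x,y\}$ of size $hr-1$ such that both $\mathcal H[T\cup\{x\}]$ and $\mathcal H[T\cup\{y\}]$ have perfect matchings.*

Take a walk $x=v_0,v_1,\dots,v_s=y$ from Step 3 with all vertices distinct. A walk is given by its $s-1$ interior vertices, so only $O(n^{s-2})$ walks have a repetition and are discarded. Choose $S_i\in N(v_{i-1})\cap N(v_i)$ for $1\le i\le s$, pairwise disjoint and disjoint from the walk. Each has at least $\sigma n^{r-1}-O(n^{r-2})$ choices, because a bounded number of vertices must be avoided. Add $h-s$ further heavy sets, disjoint from each other and from everything chosen so far; each has at least $\frac{c_1}rn^r-O(n^{r-1})$ choices. Let $T$ be the union of the $S_i$, of $\{v_1,\dots,v_{s-1}\}$ and of the added sets. Its size is $s(r-1)+(s-1)+(h-s)r=hr-1$.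

The sets $S_i\cup\{v_{i-1}\}$, $1\le i\le s$, use $v_0,\dots,v_{s-1}$ and together with the added sets form a perfect matching of $\mathcal H[T\cup\{x\}]$. The sets $S_i\cup\{v_i\}$ use $v_1,\dots,v_s$ and together with the added sets form one of $\mathcal H[T\cup\{y\}]$. The number of configurations is at least a constant times $n^{(s-1)+s(r-1)+(h-s)r}=n^{hr-1}$, and each $T$ arises from boundedly many, which proves the claim.

## 9. Absorbers

Let $z=hr^2$. For an $r$-set $P\subset V$, an *absorber* of $P$ is a $z$-set $Z\subset V\setminus P$ such that $\mathcal H[Z]$ and $\mathcal H[Z\cup P]$ both have perfect matchings. For instance, if every $r$-set is heavy, every $z$-set disjoint from $P$ is an absorber, since $r\mid z$.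

**Step 1: every $P$ has at least $c_5n^z$ absorbers.** Let $P=\{y_1,\dots,y_r\}$. Choose a heavy set $\{x_1,\dots,x_r\}$ disjoint from $P$ and, for $i=1,\dots,r$, a set $T_i$ from the claim in Section 8 for the pair $(x_i,y_i)$, avoiding $P$ and all other chosen vertices. Let $Z=\{x_1,\dots,x_r\}\cup\bigcup_iT_i$, of size $r+r(hr-1)=z$. Avoiding boundedly many vertices loses only lower-order terms, so the number of choices is at least a constant times $n^r\cdot n^{r(hr-1)}=n^z$, and each $Z$ arises from boundedly many choices. Perfect matchings of the $\mathcal H[T_i\cup\{x_i\}]$ give one of $\mathcal H[Z]$. Perfect matchings of the $\mathcal H[T_i\cup\{y_i\}]$, together with the heavy set $\{x_1,\dots,x_r\}$, give one of $\mathcal H[Z\cup P]$.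

**Lemma 9 (reserve set).** For every $\rho\in(0,\frac{c_5}{8z}]$ and $n$ large there is $U\subset V$ with $|U|\le2\rho zn$ and $r\mid|U|$, such that for every $X\subset V\setminus U$ with $r\mid|X|$ and $|X|\le\frac{rc_5\rho}4n$, $\mathcal H[U\cup X]$ has a perfect matching.

*Proof.* **Step 2: choose absorbers at random.** Choose each $z$-subset of $V$ independently with probability $\rho n^{1-z}$. The expected number of chosen sets is at most $\rho n$, and for each $r$-set $P$ the expected number of chosen absorbers is at least $c_5\rho n$. By Chernoff and a union bound over the at most $n^r$ sets $P$, with probability $1-o(1)$ at most $2\rho n$ sets are chosen and every $P$ has at least $\frac{c_5\rho n}2$ chosen absorbers. A given $z$-set meets at most $zn^{z-1}$ others, so the expected number of chosen intersecting pairs is at most $\rho^2n^{2-2z}\cdot n^z\cdot zn^{z-1}=\rho^2zn$. By Markov's inequality it is at most $2\rho^2zn$ with probability at least $\frac12$. Fix an outcome with all these properties.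

**Step 3: clean up.** Delete one set from each intersecting pair, and delete every set $Z$ for which $\mathcal H[Z]$ has no perfect matching; such a set is not an absorber of any $P$. The remaining family $\mathcal F$ consists of pairwise disjoint sets. Each $P$ keeps at least $\frac{c_5\rho n}2-2\rho^2zn\ge\frac{c_5\rho n}4$ absorbers in $\mathcal F$, by the bound on $\rho$. Let $U=\bigcup\mathcal F$. Then $|U|\le2\rho zn$, and $r\mid|U|$ because $r\mid z$.

**Step 4: absorb.** Given $X$, partition it into at most $\frac{c_5\rho n}4$ sets of size $r$. To each of these in turn assign an absorber from $\mathcal F$ not yet used. Before each assignment fewer than $\frac{c_5\rho n}4$ absorbers are in use, so this is possible. For each $r$-set $P$ with assigned absorber $Z$ take a perfect matching of $\mathcal H[Z\cup P]$, and for each unused $Z\in\mathcal F$ a perfect matching of $\mathcal H[Z]$. Together these form a perfect matching of $\mathcal H[U\cup X]$. $\square$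

## 10. Proof of Theorem 4, and hence of Theorem 1

Choose $\rho\le\frac{c_5}{8z}$ with also $2\rho z\le\frac\eta2$, and take $U$ from Lemma 9. Let $V'=V\setminus U$ and $n'=|V'|\ge(1-\frac\eta2)n$. For $v\in V'$,
$$\deg_{V'}(v)\le(1-\eta)n\le\Bigl(1-\frac\eta2\Bigr)^2n\le\Bigl(1-\frac\eta2\Bigr)n' .$$
So Lemma 7 applies to $V'$, with $\frac\eta2$ in place of $\eta$ and $\omega=\frac{rc_5\rho}4$. It gives a matching of $\mathcal H[V']$ leaving uncovered a set $X$ with $|X|\le\omega n'\le\frac{rc_5\rho}4n$. Since $r$ divides $n$, $|U|$ and the number of vertices covered by the matching, it divides $|X|$. By Lemma 9, $\mathcal H[U\cup X]$ has a perfect matching. Its union with the matching in $V'$ is a perfect matching of $\mathcal H$. $\square$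

By Section 4 this proves Theorem 1 for $r\ge3$; the case $r=2$ was settled in Section 3. With Theorem 2, the Answer follows as explained in Section 3. $\blacksquare$

## 11. Partitions into light sets, fractional and almost perfect tilings

Here $r\ge2$ again. Part (a) of Theorem 3 was proved in Section 2.

**Theorem 3(b), upper bound.** We may assume $\varepsilon<1$. Since $n=rk$, $\frac{r\Delta}{2k}=\frac{r^2\Delta}{2n}$. If $\frac{r^2\Delta}{2n}+\varepsilon\ge\binom r2$, any partition works, since $d\le1$. Otherwise define $t\in(0,1)$ by $(1-t)\binom r2=\frac{r^2\Delta}{2n}+\varepsilon$ and put $w=1-d$. Solving for $\Delta$, $\Delta=(1-\frac1r)(1-t)n-\frac{2\varepsilon}{r^2}n$. So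
$$\delta_w\ge n-1-\Delta=\Bigl(\frac1r+\Bigl(1-\frac1r\Bigr)t+\frac{2\varepsilon}{r^2}\Bigr)n-1\ge\Bigl(\frac1r+\Bigl(1-\frac1r\Bigr)t+\frac\varepsilon{r^2}\Bigr)n\qquad\text{for }n\ge\frac{r^2}\varepsilon .$$
Theorem 1 with $\varepsilon/r^2$ gives a $K_r$-factor with all cliques of $w$-weight at least $t\binom r2$, that is, of $d$-weight at most $(1-t)\binom r2=\frac{r\Delta}{2k}+\varepsilon$. Here $t$ depends on $\Delta$ and $n$, so it matters that $n_0$ in Theorem 1 is uniform in $t$.

**Theorem 3(b), sharpness.** For $\theta\in(0,1]$ let $d=\theta$ inside a set $A$ of size $n-\frac nr+1$ and $d=0$ elsewhere. The degrees are at most $\theta(n-\frac nr)$, so one can take $\Delta=\theta(1-\frac1r)n$. Only $k-1$ vertices lie outside $A$, so every partition into $k$ sets of size $r$ has a part inside $A$, of $d$-weight $\theta\binom r2=\frac{r^2\Delta}{2n}=\frac{r\Delta}{2k}$. With a constant $c<\frac r2$ in place of $\frac r2$, the case $\theta=1$ would violate the bound $\frac{c\Delta}k+\varepsilon=\frac{2c}r\binom r2+\varepsilon$ as soon as $\varepsilon<(1-\frac{2c}r)\binom r2$.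

**Theorem 3(c), upper bounds.** Let $t\in(0,1]$, $\varepsilon\in(0,1)$ and suppose $\delta_w\ge(\frac1r+(1-\frac1r)t+\varepsilon)n$ with $n$ large, not necessarily divisible by $r$. For almost perfect tilings, delete at most $r-1$ vertices to make the number of vertices divisible by $r$. Degrees drop by at most $r-1$, so Theorem 1 with $\frac\varepsilon2$ applies, and at most $r-1$ vertices stay uncovered.

For perfect fractional tilings with $r\ge3$, normalize as in Section 4, where $r\mid n$ was not used, and apply Proposition 5 with $Q=V$ and $\eta'=\varepsilon$. For $r=2$, a vertex $v$ with $h\le\frac{n-1}2$ neighbors in the graph $\{w\ge t\}$ would have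
$$\deg_w(v)\le h+(n-1-h)t\le\frac{n-1}2(1+t)<\delta_w,$$
which is impossible. So every degree in that graph is an integer larger than $\frac{n-1}2$, hence at least $\frac n2$. By Dirac's theorem the graph has a Hamilton cycle, and the number $\frac12$ on its edges is a perfect fractional tiling.

**Theorem 3(c), sharpness.** Let $t\in(0,1]$, $0<\gamma<\frac1r$, $\xi=\min(\gamma,t)$. Let $|B|=\lfloor(\frac1r-\gamma)n\rfloor$, $A=V\setminus B$, with weight $t-\xi$ inside $A$ and $1$ elsewhere. A vertex of $A$ has weighted degree $|B|+(t-\xi)(|A|-1)$, where $|A|\ge(1-\frac1r)n$. A vertex of $B$ has degree $n-1$, which is at least as large. So the minimum weighted degree is at least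
$$\Bigl(\frac1r-\gamma\Bigr)n-1+(t-\xi)\Bigl(1-\frac1r\Bigr)n-1\ge\Bigl(\frac1r+\Bigl(1-\frac1r\Bigr)t-2\gamma\Bigr)n-2 .$$
An $r$-clique inside $A$ has weight $(t-\xi)\binom r2<t\binom r2$, so every clique of weight at least $t\binom r2$ contains a vertex of $B$. Disjoint such cliques therefore number at most $|B|$, cover at most $r|B|\le(1-r\gamma)n$ vertices and leave at least $r\gamma n$ uncovered. In a fractional tiling by such cliques, with sum at most $1$ at every vertex, the total of all numbers is at most the sum over $b\in B$ of the numbers of the cliques containing $b$, hence at most $|B|<\frac nr$. A perfect fractional tiling has total exactly $\frac nr$, so there is none. $\blacksquare$
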